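\title{Subdivisions of graphs of large girth and chromatic number in nowhere dense classes}

\begin{abstract}
We prove that a monotone nowhere dense class of graphs without bounded expansion contains, for a fixed $p$, the $p$-subdivisions of graphs of arbitrarily large chromatic number and girth, as conjectured in a paper of Ne\v{s}et\v{r}il and Ossona de Mendez. If the class contains $p_0$-subdivisions of graphs of arbitrarily large average degree, then $p=2p_0+1$ works, and this value cannot be improved in general. The main step is a dichotomy for single graphs: a graph of very large average degree contains either a shallow subdivision of a large clique or a bipartite subgraph of large girth and large average degree.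
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For an integer $p\ge 0$, the \emph{$p$-subdivision} $G^{(p)}$ of a graph $G$ is obtained by replacing each edge of $G$ with a path of length $p+1$, so that each edge receives exactly $p$ new internal vertices. The vertices of $G$ are the \emph{branch vertices} of $G^{(p)}$, and the new ones are its \emph{subdivision vertices}. A class of graphs is \emph{monotone} if it is closed under taking subgraphs.

Subdivision hides density. A graph with $v$ vertices and $e$ edges has a $1$-subdivision with $v+e$ vertices and $2e$ edges, so $G^{(1)}$ has average degree less than $4$ whatever $G$ is. The following two notions of sparsity look through subdivisions, one depth $p$ at a time. A class $\mathcal C$ is \emph{somewhere dense} if there is an integer $p$ such that $K_n^{(p)}$ is a subgraph of some graph in $\mathcal C$ for every $n$, and it is \emph{nowhere dense} otherwise. A class $\mathcal C$ has \emph{bounded expansion} if for every $p$ the graphs $G$ such that $G^{(p)}$ is a subgraph of some graph in $\mathcal C$ have bounded average degree. The first notion bounds the cliques at each depth; the second bounds all dense graphs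 at each depth. Since $K_n$ has average degree $n-1$, bounded expansion implies nowhere denseness. The converse fails, and the reason is girth.

\begin{example}\label{ex:girth}
For every $n\ge 3$ there is an $n$-regular graph of girth at least $n$, by Erd\H{o}s and Sachs \cite{ES}. Keep the edges of a cut that contains at least half of the edges (see (F2) below); the result is a bipartite graph $G_n$ of girth at least $n$ and average degree at least $n/2$. Fix $p_0\ge 0$ and let $\mathcal G_{p_0}$ be the class of all subgraphs of the graphs $G_n^{(p_0)}$, $n\ge 3$. This class is monotone and does not have bounded expansion. It is nowhere dense: for $m\ge 3$ the graph $K_m^{(q)}$ has a cycle of length $3(q+1)$, so $K_m^{(q)}\subseteq G_n^{(p_0)}$ forces $n\le 3(q+1)$. For fixed $q$ this leaves finitely many host graphs, and so $m$ is bounded.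
\end{example}

Is large girth the only reason? One may expect so. If the short cycles of a dense graph cannot be destroyed without losing the density, they must overlap a great deal, and many short paths between the same vertices should assemble into a shallow subdivision of a clique. One can also ask for more than density. A graph of chromatic number $n$ has a subgraph of minimum degree at least $n-1$, so large chromatic number is a stronger property than large average degree. Say that $\mathcal C$ \emph{includes $p$-subdivisions of graphs with arbitrarily large chromatic number and girth} if for all integers $n$ and $g$ there is a graph $G$ with $\chi(G)\ge n$, girth at least $g$, and $G^{(p)}\in\mathcal C$; the same phrase with average degree in place of chromatic number has the corresponding meaning. The following conjecture is posed in \cite{NO}.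

\begin{quote}
\textbf{Conjecture.} Let $\mathcal C$ be a monotone nowhere dense class that does not have bounded expansion. Then there is an integer $p$ such that $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large chromatic number and girth.
\end{quote}

A class without bounded expansion comes with a depth $p_0$ at which dense graphs appear, and the first guess is $p=p_0$. The class $\mathcal G_0$ refutes this guess, because all its members are bipartite. One further subdivision removes the obstacle, since $H^{(1)}$ is bipartite for every graph $H$, and the $p_0$-subdivision of $H^{(1)}$ is $H^{(2p_0+1)}$. This is the right value.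

\begin{theorem}\label{thm:main}
Let $\mathcal C$ be a monotone nowhere dense class without bounded expansion, and let $p_0$ be such that $\mathcal C$ contains $p_0$-subdivisions of graphs of arbitrarily large average degree.
\begin{itemize}
\item[(a)] For all $k$ and $g$ there is a graph $G$ with average degree at least $k$, girth at least $g$, and $G^{(p_0)}\in\mathcal C$.
\item[(b)] For all $n$ and $g$ there is a graph $H$ with $\chi(H)\ge n$, girth at least $g$, and $H^{(2p_0+1)}\in\mathcal C$. In particular, the conjecture holds.
\item[(c)] The value $2p_0+1$ is best possible: for every $p_0\ge 0$ there is a class $\mathcal C$ as above for which no $p<2p_0+1$ satisfies the conclusion of the conjecture.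
\end{itemize}
\end{theorem}

The core of the proof is a statement about a single graph. Here and below, ``contains'' means ``contains as a subgraph.''

\begin{theorem}\label{thm:dichotomy}
For all integers $g\ge 3$, $t\ge 2$ and $k\ge 1$ there is a number $D$ such that every graph of average degree at least $D$ contains either $K_t^{(q)}$ for some $q$ with $1\le q\le 2g-5$, or a bipartite graph of girth greater than $g$ and average degree at least $k$.
\end{theorem}

For somewhere dense classes the conclusion of the conjecture is easy to obtain, and we get a description of bounded expansion among all monotone classes.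

\begin{theorem}\label{thm:classification}
For a monotone class $\mathcal C$, nowhere dense or not, the following are equivalent.
\begin{itemize}
\item[(i)] $\mathcal C$ does not have bounded expansion.
\item[(ii)] For some $p$, the class $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large average degree and girth.
\item[(iii)] For some $p$, the class $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large chromatic number and girth.
\end{itemize}
\end{theorem}

Section~\ref{sec:four} shows the method on $4$-cycles. Section~\ref{sec:scattered} proves the local statement that drives it, a form of the uniform quasi-wideness theorem of Ne\v{s}et\v{r}il and Ossona de Mendez, and Section~\ref{sec:girth} deduces Theorem~\ref{thm:dichotomy} by a random deletion of vertices. Section~\ref{sec:chromatic} passes from average degree to chromatic number by a counting argument due to Dvo\v{r}\'ak \cite{Dvorak}, and Section~\ref{sec:classes} returns to classes.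

\section{Conventions and standard facts}\label{sec:facts}

Paths have no repeated vertices, and the length of a path or cycle is its number of edges. The girth of a graph is the length of a shortest cycle, and it is $\infty$ for a forest; passing to a subgraph does not decrease it. We use the following facts.

\begin{itemize}
\item[(F1)] $(G^{(a)})^{(b)}=G^{((a+1)(b+1)-1)}$, since each edge of $G$ becomes a path of length $(a+1)(b+1)$. Also, $H\subseteq G$ implies $H^{(a)}\subseteq G^{(a)}$.
\item[(F2)] Every graph has a bipartite subgraph on the same vertex set with at least half of the edges: in a uniformly random bipartition, each edge crosses with probability $1/2$.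
\item[(F3)] A graph of average degree $d>0$ has a nonempty subgraph of minimum degree at least $d/2$. Delete vertices of degree less than $d/2$ one at a time; if all $v$ vertices were deleted, the graph would have fewer than $vd/2$ edges.
\item[(F4)] A graph $G$ with $\chi(G)\ge n$ has a subgraph with chromatic number at least $n$ and minimum degree at least $n-1$. Take a minimal subgraph $G'$ with $\chi(G')\ge n$; if a vertex $v$ had degree at most $n-2$ in $G'$, an $(n-1)$-coloring of $G'-v$ would extend to $v$.
\item[(F5)] (Ramsey's theorem.) For all $a,c,K\ge 1$ there is a number $R_a(c,K)$ such that every coloring with $c$ colors of the $a$-element subsets of a set of size at least $R_a(c,K)$ is constant on the $a$-element subsets of some $K$-element subset.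
\item[(F6)] The graph $K_t^{(1)}$ is bipartite with parts of sizes $t$ and $\binom t2$. So $K_{t,\binom t2}$ contains $K_t^{(1)}$, and if $n=t+\binom t2$, then $K_{n,n}^{(d-1)}$ contains $(K_t^{(1)})^{(d-1)}=K_t^{(2d-1)}$ for every $d\ge1$.
\end{itemize}

\section{The method on four-cycles}\label{sec:four}

Let $G$ be a bipartite graph with parts $A$ and $B$, $|A|\ge |B|$, and very large minimum degree, and suppose that $G$ contains neither $K_t^{(1)}$ nor $K_t^{(3)}$. We look for a subgraph of large average degree without $4$-cycles; this is the case $g=4$ of Theorem~\ref{thm:dichotomy}.

Let every $a\in A$ select a set $W(a)$ of $m$ of its neighbors, and keep only the edges from $a$ to $W(a)$. A surviving $4$-cycle through $a$ consists of two vertices of $W(a)$ and a common neighbor of theirs other than $a$. We would like to choose $W(a)$ so that no such common neighbor exists. This is impossible if some vertex $z\ne a$ is adjacent to all neighbors of $a$, but then the single vertex $z$ may be responsible for all the $4$-cycles. So we aim for less: a set $W(a)$ of size $m$ and a set $S(a)$ of size at most $t-1$, not containing $a$, such that no two vertices of $W(a)$ have a common neighbor outside $S(a)\cup\{a\}$.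

Fix $a$, start with $S=\emptyset$ and with $W$ the set of all neighbors of $a$, and proceed in rounds. By Ramsey's theorem for pairs, either $W$ has $m$ vertices no two of which have a common neighbor outside $S\cup\{a\}$, and we are done, or $W$ has many vertices $w_1,\dots,w_K$ such that every pair $w_i,w_j$ with $i<j$ has a common neighbor $p_{ij}\notin S\cup\{a\}$. The vertices $p_{ij}$ need not be distinct, and their coincidences decide which dense structure is present. By Ramsey's theorem for $4$-sets we may assume that whether $p_{ij}=p_{i'j'}$ depends only on the relative order of $i,j,i',j'$ (Lemma~\ref{lem:homog} gives the details). Say that the family is \emph{left} if $p_{12}=p_{13}$, which now means that $p_{ij}$ depends only on $i$, and \emph{right} if $p_{13}=p_{23}$, which means that $p_{ij}$ depends only on $j$. Let $n=t+\binom t2$ and $K\ge 2n$.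

\begin{itemize}
\item \emph{Left but not right.} Put $u_i=p_{ij}$. An equality $u_i=u_{i'}$ with $i<i'<K$ would read $p_{iK}=p_{i'K}$, so the $u_i$ are distinct. The vertex $u_i$ is adjacent to all $w_j$ with $j>i$. So $u_1,\dots,u_n\in A$ and $w_{n+1},\dots,w_{2n}\in B$ span $K_{n,n}\supseteq K_t^{(1)}$, which is excluded. The case \emph{right but not left} is the mirror image.
\item \emph{Neither left nor right.} The vertices $p_{ij}$ with $i\le n<j\le 2n$ are distinct. Two of them that share an index differ by assumption. Two with four different indices are in the relative position of $p_{13},p_{24}$ or of $p_{14},p_{23}$. If $p_{13}=p_{24}$, then also $p_{13}=p_{25}$, so $p_{24}=p_{25}$. If $p_{14}=p_{23}$, then also $p_{15}=p_{23}$, so $p_{14}=p_{15}$. Either way the family is left. So $G$ contains $K_{n,n}^{(1)}\supseteq K_t^{(3)}$, which is excluded.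
\item \emph{Left and right.} Then $p_{ij}=p_{iK}=p_{1K}$, so one vertex $z$ is adjacent to all $w_i$. Add $z$ to $S$, replace $W$ by $\{w_1,\dots,w_K\}$, and start the next round.
\end{itemize}

After $t$ rounds, $t$ distinct vertices would be adjacent to all vertices of the current $W$, which gives $K_{t,\binom t2}\supseteq K_t^{(1)}$. So if the degree of $a$ is large enough to feed $t$ rounds of Ramsey's theorem, the process ends with $|S|\le t-1$.

It remains to get rid of the sets $S(a)$. We cannot delete all of them, as their union may be all of $A$. Instead, keep each vertex of $G$ independently with probability $1/2$, and use the edges at $a$ only if $a$ is kept and all of $S(a)$ is deleted. This event has probability at least $2^{-t}$, and no $4$-cycle survives. The loss $2^{-t}$ does not depend on $m$, so it is compensated by taking $m$ large. The order of the quantifiers, $|S|$ bounded before $m$ is chosen, is what makes the method work.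

\section{Scattered sets}\label{sec:scattered}

A set of vertices of a graph is \emph{$r$-scattered} if no two distinct vertices of it are joined by a path of length at most $r$. The local statement of Section~\ref{sec:four} is, for a set $W$ on one side of a bipartite graph, the case $r=2$ of the following lemma. It is a form of a theorem of Ne\v{s}et\v{r}il and Ossona de Mendez; we prove the version that we need.

\begin{lemma}\label{lem:qw}
For all $r\ge 1$ and $t\ge 2$ there is $s=s(r,t)$, and for every $m\ge 2$ there is $N=N(r,t,m)$, such that the following holds. Let $G$ be a graph that contains no $K_t^{(q)}$ with $1\le q\le 2r-1$, and let $W\subseteq V(G)$ with $|W|\ge N$. Then there are $S\subseteq V(G)$ with $|S|\le s$ and $W'\subseteq W\setminus S$ with $|W'|\ge m$ such that $W'$ is $r$-scattered in $G-S$.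
\end{lemma}

\begin{remark}
Take $r=2$. The set $S$ is needed: let $G$ be a star and $W$ its set of leaves. The excluded subdivisions are needed as well. Let $W$ be the set of branch vertices of $G=K_T^{(1)}$ with $T$ arbitrarily large. If $\binom m2>|S|$, then any $m$ vertices of $W\setminus S$ include a pair whose subdivision vertex is not in $S$.
\end{remark}

For general $r$ the common neighbors $p_{ij}$ become paths $P_{ij}$, and two new difficulties appear. A path has several inner positions, each of which can be left, right, both or neither, and different positions of different paths can coincide. And a vertex added to $S$ is no longer adjacent to the vertices of $W$; it is joined to them by short paths, which may meet the paths found in other rounds.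

\subsection{Homogeneous families of paths}

A \emph{path family} of length $\ell\ge1$ on $K$ indices consists of distinct vertices $w_1,\dots,w_K$ and, for all $1\le i<j\le K$, a path $P_{ij}$ of length $\ell$ whose vertices are, in order, $p^0_{ij}=w_i,\ p^1_{ij},\ \dots,\ p^\ell_{ij}=w_j$. The numbers $0,\dots,\ell$ are the \emph{positions}. For a pair $e=\{i,j\}$ with $i<j$ we write $P_e$ and $p^x_e$. For pairs $e,f,e',f'$ of indices, $(e,f)$ and $(e',f')$ have the same \emph{order type} if there is an increasing bijection $e\cup f\to e'\cup f'$ that maps $e$ to $e'$ and $f$ to $f'$. The family is \emph{homogeneous} if, for all positions $x,y$, the truth of $p^x_e=p^y_f$ depends only on $x$, $y$ and the order type of $(e,f)$.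

\begin{lemma}\label{lem:homog}
For all $r\ge1$ and $K\ge 3$ there is $H(r,K)$ such that every path family of length at most $r$ on at least $H(r,K)$ indices has a homogeneous subfamily on $K$ indices.
\end{lemma}

\begin{proof}
Color a $4$-set $i_1<i_2<i_3<i_4$ of indices by the list of all $(a,b,x,c,d,y)$ with $a<b$, $c<d$ and $p^x_{i_ai_b}=p^y_{i_ci_d}$. There are six pairs and at most $r+1$ positions, so at most $c_0=2^{36(r+1)^2}$ colors. Let $H(r,K)=R_4(c_0,K+1)$, take $K+1$ indices all of whose $4$-sets have the same color, and discard the largest of them, $i^*$. Let $(e,f)$ and $(e',f')$ be formed from the remaining indices and have the same order type. If $|e\cup f|=4$, compare the colors of $e\cup f$ and $e'\cup f'$. If $|e\cup f|=3$, compare the colors of $e\cup f\cup\{i^*\}$ and $e'\cup f'\cup\{i^*\}$. If $e=f$, then $p^x_e=p^y_e$ holds exactly when $x=y$.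
\end{proof}

In a homogeneous family, a position $x$ is \emph{left} if $p^x_{ij}=p^x_{ij'}$ for all $i<j<j'$, \emph{right} if $p^x_{ij}=p^x_{i'j}$ for all $i<i'<j$, and \emph{constant} if $p^x_e$ is the same vertex for all $e$. By homogeneity, a single instance of the equality makes $x$ left, respectively right. Position $0$ is left and position $\ell$ is right, and neither is constant, because the $w_i$ are distinct. The next lemma says that paths with four different ends can meet only at constant positions.

\begin{lemma}\label{lem:positions}
Consider a homogeneous path family on $K\ge 6$ indices.
\begin{itemize}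
\item[(a)] A position that is left and right is constant.
\item[(b)] If $p^x_e=p^y_f$ for some disjoint pairs $e$ and $f$, then $x$ and $y$ are constant.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For all $i<j$ we have $p^x_{ij}=p^x_{iK}=p^x_{1K}$.

(b) The roles of $(e,x)$ and $(f,y)$ are symmetric, so it suffices to treat $y$. List the four elements of $e\cup f$ in increasing order, writing $E$ for an element of $e$ and $F$ for an element of $f$. Double each $F$, and number the six letters $1,\dots,6$. Let $e_0$ be the pair of numbers of the letters $E$, let $c<c'$ be the numbers of the two copies of the first $F$, and $d<d'$ those of the second. (For example, $EFEF$ becomes $EFFEFF$, with $e_0=\{1,4\}$, $c=2$, $c'=3$, $d=5$, $d'=6$.) Then $c<c'<d<d'$. Since $c,c'$ are consecutive and $d,d'$ are consecutive, each of $(e_0,\{c,d\})$, $(e_0,\{c,d'\})$, $(e_0,\{c',d\})$ has the order type of $(e,f)$. By homogeneity $p^y_{cd}$, $p^y_{cd'}$ and $p^y_{c'd}$ all equal $p^x_{e_0}$. So $y$ is left and right, and (a) applies.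
\end{proof}

A constant position yields a vertex to be added to $S$. We record how it is attached to $W$. A \emph{spider of depth $d$ over a set $X$ with center $z\notin X$} is a collection of paths $Q_w$, $w\in X$, where $Q_w$ joins $w$ to $z$ and has length at most $d$, and any two of the paths share only $z$. A spider over $X$ restricts to a spider over any subset of $X$.

\begin{lemma}\label{lem:twocases}
Let $n\ge 2$, and consider a homogeneous path family of length $\ell$ on $K\ge\max(6,2n)$ indices. Let $U$ be the union of its paths.
\begin{itemize}
\item[(A)] If some position is constant, then $\ell\ge2$ and $U$ contains a spider of depth $\ell-1$ over a set of $\lfloor K/2\rfloor$ of the vertices $w_i$.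
\item[(B)] If no position is constant, then $U$ contains $K_{n,n}^{(d-1)}$ for some $d$ with $1\le d\le \ell$.
\end{itemize}
\end{lemma}

\begin{proof}
(A) Let $x$ be the smallest constant position and $z$ the vertex at that position. Then $1\le x\le \ell-1$. No $w_i$ equals $z$, because $w_i$ is an end of some path $P_e$, and $z$ is an inner vertex of $P_e$. Lemma~\ref{lem:positions}(b) controls disjoint pairs, so we use the pairs $\{2i-1,2i\}$. For $1\le i\le\lfloor K/2\rfloor$ let $Q_{w_{2i-1}}$ be the initial segment of $P_{2i-1,2i}$ from $w_{2i-1}$ to $z$; it has length $x\le \ell-1$. Suppose that two of these segments share a vertex other than $z$. It is at positions $y,y'<x$ of the two paths, and $y$ is constant by Lemma~\ref{lem:positions}(b). This contradicts the choice of $x$.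

(B) The vertices $w_i$ may be unsuitable as branch vertices, since all paths $P_{ij}$ that start at $w_i$ pass through one common vertex at each left position. So we cut each path after its last left position and stop at the next right position. Let $\lambda$ be the largest left position. By Lemma~\ref{lem:positions}(a) no position is both left and right, so $\ell$ is not left and $\lambda<\ell$. Let $\rho$ be the smallest right position greater than $\lambda$. Call the positions strictly between $\lambda$ and $\rho$ \emph{inner}; they are neither left nor right. Let $I=\{1,\dots,n\}$ and $J=\{n+1,\dots,2n\}$, and for $i\in I$, $j\in J$ put $u_i=p^\lambda_{ij}$, which does not depend on $j$, and $v_j=p^\rho_{ij}$, which does not depend on $i$ (Figure~\ref{fig:caseB}). We show that the segments of the paths $P_{ij}$ between positions $\lambda$ and $\rho$ form $K_{n,n}^{(d-1)}$ with $d=\rho-\lambda$ and branch vertices $u_i,v_j$. As no position is constant, Lemma~\ref{lem:positions}(b) says: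
\begin{equation}\label{eq:disjoint}
\text{if $e$ and $f$ are disjoint pairs, then $P_e$ and $P_f$ are disjoint paths.}
\end{equation}
Below, $i,i'\in I$ and $j,j'\in J$.

\emph{The $2n$ branch vertices are distinct.} For $i\ne i'$ choose $j\ne j'$; then $u_i\in P_{ij}$ and $u_{i'}\in P_{i'j'}$ differ by \eqref{eq:disjoint}. For $j\ne j'$ choose $i\ne i'$; then $v_j\in P_{ij}$ and $v_{j'}\in P_{i'j'}$ differ. For given $i$ and $j$ choose $j'\ne j$ and $i'\ne i$; then $u_i\in P_{ij'}$ and $v_j\in P_{i'j}$ differ.

\emph{Inner vertices are not branch vertices.} Let $x$ be inner. The vertex $p^x_{ij}$ differs from $u_i$ and $v_j$, which lie at other positions of the path $P_{ij}$. For $i'\ne i$ choose $j'\neq j$; then $u_{i'}\in P_{i'j'}$, and \eqref{eq:disjoint} gives $p^x_{ij}\ne u_{i'}$. For $j'\ne j$ choose $i'\ne i$; then $v_{j'}\in P_{i'j'}$, and $p^x_{ij}\ne v_{j'}$.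

\emph{Inner vertices of different segments are distinct.} Let $x,y$ be inner and $p^x_{ij}=p^{y}_{i'j'}$ with $(i,j)\ne(i',j')$. By \eqref{eq:disjoint} the two pairs share an index. If $i=i'$, we may assume $j<j'$ after exchanging the two paths. Homogeneity gives $p^x_{12}=p^y_{13}$ and $p^x_{12}=p^y_{14}$, so $p^y_{13}=p^y_{14}$ and $y$ is left, a contradiction. If $j=j'$, we may assume $i<i'$. Homogeneity gives $p^x_{14}=p^y_{34}$ and $p^x_{24}=p^y_{34}$, so $p^x_{14}=p^x_{24}$ and $x$ is right, a contradiction.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,fill,inner sep=1.5pt}]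
\node[label=left:$w_1$] (w1) at (0,1.65) {}; \node[label=left:$w_2$] (w2) at (0,0.35) {};
\node[label=above:$u_1$] (u1) at (1.8,1.65) {}; \node[label=below:$u_2$] (u2) at (1.8,0.35) {};
\node (a) at (3.6,2) {}; \node (b) at (3.6,1.3) {}; \node (c) at (3.6,0.7) {}; \node (d) at (3.6,0) {};
\node[label=above:$v_3$] (v3) at (5.4,1.65) {}; \node[label=below:$v_4$] (v4) at (5.4,0.35) {};
\node[label=right:$w_3$] (w3) at (7.2,1.65) {}; \node[label=right:$w_4$] (w4) at (7.2,0.35) {};
\draw[thick] (u1)--(a)--(v3) (u1)--(b)--(v4) (u2)--(c)--(v3) (u2)--(d)--(v4);
\draw[dashed] (w1) to[bend left=20] (u1) (w1) to[bend right=20] (u1) (w2) to[bend left=20] (u2) (w2) to[bend right=20] (u2);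
\draw[dashed] (v3) to[bend left=20] (w3) (v3) to[bend right=20] (w3) (v4) to[bend left=20] (w4) (v4) to[bend right=20] (w4);
\end{tikzpicture}
\caption{Four paths $P_{ij}$ from $w_i$ to $w_j$ ($i\in\{1,2\}$, $j\in\{3,4\}$) in a homogeneous family without constant positions. All paths that start at $w_i$ pass through $u_i$, and all paths that end at $w_j$ pass through $v_j$. The dashed parts are discarded; the solid parts are internally disjoint and form a subdivision of $K_{2,2}$.}
\label{fig:caseB}
\end{figure}

When $\lambda>0$ or $\rho<\ell$, an index $i$ may offer one branch vertex for the paths that start at $w_i$ and another for the paths that end there. This is why (B) yields a complete bipartite graph, and why the range of $q$ in Lemma~\ref{lem:qw} goes up to $2r-1$.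

\subsection{Many spiders over the same set}

For $r=2$, spiders are stars, and many of them over the same set form a complete bipartite graph. In general, we want to join two centers $z_h$ and $z_{h'}$ through a vertex $w$, using the legs at $w$ of the two spiders. Legs of different spiders may cross each other and may pass through other centers, but each vertex lies on at most one leg of each spider other than its own, so such conflicts are rare.

\begin{lemma}\label{lem:spiders}
Let $r\ge2$, $s\ge 2$ and $L=s^2+(s^2r+1)\binom s2$. Suppose that a graph $G$ contains $s$ spiders of depth $r-1$ over the same set $X$, $|X|\ge L$, with distinct centers $z_1,\dots,z_s$. Then any two of the centers can be joined by a path of length between $2$ and $2r-2$, in such a way that the interiors of these $\binom s2$ paths are pairwise disjoint and contain no center.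
\end{lemma}

\begin{proof}
Let $Q_{h,w}$ be the path from $w\in X$ to $z_h$, and let $T_w=\bigcup_{h=1}^s\bigl(V(Q_{h,w})\setminus\{z_h\}\bigr)$. Then $|T_w|\le sr$. For each $h$, a vertex belongs to $V(Q_{h,w})\setminus\{z_h\}$ for at most one $w$, so a vertex belongs to at most $s$ of the sets $T_w$. Hence at most $s^2$ of the sets $T_w$ contain a center; discard them. At least $(s^2r+1)\binom s2$ sets remain, and each meets at most $sr\cdot s$ others. Choosing a set and removing it together with those it meets, $\binom s2$ times, we obtain $\binom s2$ pairwise disjoint sets $T_w$ that contain no center. Assign a different one of these $w$ to each pair $h<h'$.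

The graph $Q_{h,w}\cup Q_{h',w}$ is connected, because both paths contain $w$, and it has at most $2r-2$ edges. So it contains a path from $z_h$ to $z_{h'}$ of length at most $2r-2$, with interior in $T_w$. The length is not $1$: an edge $z_hz_{h'}$ on $Q_{h,w}$ would put $z_{h'}$ into $T_w$, and on $Q_{h',w}$ it would put $z_h$ into $T_w$.
\end{proof}

\subsection{Proof of Lemma~\ref{lem:qw}}

Let $n=t+\binom t2$ and $s=R_2(\max(1,2r-3),t)$, so that $s\ge t\ge2$ and $s$ depends only on $r$ and $t$. Let $L$ be as in Lemma~\ref{lem:spiders}. Put $M_s=L$, and for $h=s-1,\dots,0$ put
\[
K_h=\max(6,\,2n,\,2M_{h+1}),\qquad M_h=R_2\bigl(r+1,\ \max(m,H(r,K_h))\bigr).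
\]
Let $N=M_0$. A \emph{state of level $h$} consists of a set $S_h=\{z_1,\dots,z_h\}$ of $h$ distinct vertices, a set $W_h\subseteq W\setminus S_h$ with $|W_h|\ge M_h$, and for each $z_i$ a spider of depth $r-1$ over $W_h$ with center $z_i$. The sets $S_0=\emptyset$ and $W_0=W$ form a state of level $0$.

\emph{From a state of level $h<s$ we obtain either the sets $S$ and $W'$ or a state of level $h+1$.} Color each pair of vertices of $W_h$ by its distance in $G-S_h$ if that distance is at most $r$, and by $\infty$ otherwise. There are $r+1$ colors, so some subset of $W_h$ of size $\max(m,H(r,K_h))$ has all pairs of one color. If the color is $\infty$, this subset is $r$-scattered in $G-S_h$, and we take it as $W'$, with $S=S_h$. Otherwise the color is some $\ell\in\{1,\dots,r\}$. Shortest paths in $G-S_h$ form a path family of length $\ell$, which has a homogeneous subfamily on $K_h$ indices by Lemma~\ref{lem:homog}. Apply Lemma~\ref{lem:twocases}. In case (B), the graph $G$ contains $K_{n,n}^{(d-1)}$ with $1\le d\le r$, and so $K_t^{(2d-1)}$ by (F6); since $1\le 2d-1\le 2r-1$, this is excluded. So we are in case (A): $r\ge\ell\ge2$, and $G-S_h$ contains a spider of depth $r-1$ over a set $W_{h+1}\subseteq W_h$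 with $|W_{h+1}|=\lfloor K_h/2\rfloor\ge M_{h+1}$. Its center $z_{h+1}$ lies outside $S_h$ and outside $W_{h+1}$. Together with the earlier spiders restricted to $W_{h+1}$, this is a state of level $h+1$.

\emph{Level $s$ is not reached.} Suppose it is. Then case (A) has occurred, so $r\ge2$, and Lemma~\ref{lem:spiders} applies to $z_1,\dots,z_s$ and $W_s$. The resulting paths may have different lengths, so color the pair $z_h,z_{h'}$ by the length of its path, one of the $2r-3$ numbers $2,\dots,2r-2$. By the choice of $s$, some $t$ centers have all pairs of the same color $q+1$, and they are the branch vertices of a $K_t^{(q)}$ with $1\le q\le 2r-3$. This is excluded.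

So the process ends with the sets $S$ and $W'$ at some level $h\le s-1$, and $|S|\le s$. \qed

\section{Large girth by random deletion}\label{sec:girth}

A cycle of length at most $g$ through a vertex $a$ consists of two edges at $a$ and a path of length at most $g-2$ that avoids $a$. This fixes $r=g-2$. We work in a bipartite graph, and only the vertices of one side select edges, so that at a vertex $a$ of that side both edges of a surviving cycle were selected by $a$.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
Let $r=g-2\ge1$, $s=s(r,t)$, $m=2^{s+2}k$, $N=N(r,t,m)$ and $D=4N$. Let $G$ have average degree at least $D$, and suppose that $G$ contains no $K_t^{(q)}$ with $1\le q\le 2g-5=2r-1$. By (F2) and (F3), $G$ has a bipartite subgraph $G_0$ of minimum degree at least $N$. Let $A$ and $B$ be its parts, with $|A|\ge|B|$.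

For $a\in A$ let $\Gamma(a)\subseteq B$ be the set of neighbors of $a$ in $G_0$. Lemma~\ref{lem:qw}, applied to the graph $G_0-a$ and the set $\Gamma(a)$, gives $S(a)\subseteq V(G_0)\setminus\{a\}$ with $|S(a)|\le s$ and $W(a)\subseteq\Gamma(a)\setminus S(a)$ with $|W(a)|=m$ such that
\begin{equation}\label{eq:scattered}
W(a)\ \text{is $(g-2)$-scattered in } G_0-a-S(a).
\end{equation}
Let $R\subseteq V(G_0)$ contain each vertex independently with probability $1/2$. Let $A^*$ be the set of all $a\in A\cap R$ with $S(a)\cap R=\emptyset$, and let $G^*$ be the bipartite graph on $A\cup B$ whose edges are the pairs $ab$ with $a\in A^*$ and $b\in W(a)\cap R$.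

\emph{Average degree.} Let $a\in A$ and $b\in W(a)$. The edge $ab$ is in $G^*$ exactly when $a\in R$, $b\in R$ and $S(a)\cap R=\emptyset$. The vertices $a$ and $b$ are distinct and not in $S(a)$, so this has probability $2^{-2-|S(a)|}\ge 2^{-s-2}$. The expected number of edges of $G^*$ is at least $2^{-s-2}m|A|=k|A|$. Fix $R$ for which $G^*$ has at least $k|A|$ edges. As $G^*$ has at most $2|A|$ vertices, its average degree is at least $2k|A|/(2|A|)=k$.

\emph{Girth.} Let $Z$ be a cycle in $G^*$ of length at most $g$. Both ends of every edge of $G^*$ are in $R$, so $V(Z)\subseteq R$. Take a vertex $a\in A$ of $Z$. Then $a\in A^*$, and its two neighbors $b\ne b'$ on $Z$ are in $W(a)$. The path $Z-a$ joins $b$ to $b'$, has length at most $g-2$, and avoids $S(a)$ because $S(a)\cap R=\emptyset$. This contradicts \eqref{eq:scattered}.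
\end{proof}

\section{From average degree to chromatic number}\label{sec:chromatic}

A copy of $H^{(1)}$ in a bipartite graph with parts $A$ and $B$ arises when vertices of $A$ each choose two of their neighbors and act as the subdivision vertex of an edge between them. A vertex $a$ with $k+1$ neighbors sees two neighbors of the same color in every $k$-coloring of $B$, so a random choice at $a$ spoils any given coloring with a probability that depends only on $k$. To spoil all $k^{|B|}$ colorings at once, $A$ must be larger than $B$ by a factor that depends on $k$. We arrange this by keeping only a sparse random part of $B$; large minimum degree ensures that most vertices of $A$ still have $k+1$ neighbors in it. The argument is due to Dvo\v{r}\'ak \cite{Dvorak}.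

\begin{lemma}\label{lem:chromatic}
Let $k\ge 2$. Every bipartite graph $F$ of average degree at least $64k^3(k+1)$ contains $H^{(1)}$ for some graph $H$ with $\chi(H)\ge k+1$. If $F$ has girth greater than $2g$, then $H$ has girth greater than $g$.
\end{lemma}

\begin{proof}
By (F3), $F$ has a subgraph $F_0$ of minimum degree at least $32k^3(k+1)$. Let $A$ and $B$ be its parts, with $|A|\ge|B|$.

\emph{Unbalancing the parts.} Let $B'\subseteq B$ contain each vertex independently with probability $1/(4k^3)$, and let $A'$ be the set of all $a\in A$ with at least $k+1$ neighbors in $B'$. For fixed $a$, the number $X$ of neighbors of $a$ in $B'$ is binomial with mean $\mu\ge 8(k+1)$ and variance at most $\mu$. Chebyshev's inequality $\Pr(|X-\mu|\ge\delta)\le \operatorname{Var}(X)/\delta^2$ with $\delta=\mu/2$ gives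
\[
\Pr(X<k+1)\le\Pr(X<\mu/2)\le \frac{4}{\mu}\le\frac12 .
\]
Hence the expectation of $|A'|-k^3|B'|$ is at least $\frac12|A|-\frac14|B|>0$. Fix $B'$ with $|A'|>k^3|B'|$.

\emph{Choosing the edges.} For each $a\in A'$ fix $k+1$ of its neighbors in $B'$, and choose a pair among them uniformly at random, independently for different $a$. Let $H$ be the graph on $B'$ whose edges are the chosen pairs. Fix a map $\varphi\colon B'\to\{1,\dots,k\}$. For each $a\in A'$, at least one of the $\binom{k+1}2$ available pairs has both vertices of the same color. So $\varphi$ is a proper coloring of $H$ with probability at most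
\[
\Bigl(1-\tbinom{k+1}{2}^{-1}\Bigr)^{|A'|}\le\exp\Bigl(-|A'|\big/\tbinom{k+1}2\Bigr).
\]
Since $(k+1)/2\le k$ and $\ln k\le k$, we have $\binom{k+1}2\ln k\le k^3$, and so $|A'|>\binom{k+1}2|B'|\ln k$. The bound above is therefore less than $\exp(-|B'|\ln k)=k^{-|B'|}$. Summing over the $k^{|B'|}$ maps $\varphi$, we see that with positive probability none of them is proper. Fix such an outcome; then $\chi(H)\ge k+1$.

For each edge of $H$ select one vertex $a\in A'$ that chose it. Each $a$ chose one pair only, so different edges get different vertices, and $H^{(1)}\subseteq F$. A cycle of length $\ell$ in $H$ gives a cycle of length $2\ell$ in $F$, which proves the statement on girth.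
\end{proof}

\section{Back to classes}\label{sec:classes}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
To remove the depth $p_0$ from view, let $\mathcal D=\{G: G^{(p_0)}\in\mathcal C\}$. This class is monotone by (F1) and the monotonicity of $\mathcal C$, and it contains graphs of arbitrarily large average degree by the choice of $p_0$. For every $q\ge 1$ there is $t_q$ with $K_{t_q}^{(q)}\notin\mathcal D$; otherwise (F1) would give $K_n^{((q+1)(p_0+1)-1)}\in\mathcal C$ for all $n$, and $\mathcal C$ would be somewhere dense. As $\mathcal D$ is monotone, no graph in $\mathcal D$ contains $K_t^{(q)}$ with $t\ge t_q$. This is the only use of nowhere denseness, and it is used at every depth, because the range of $q$ in Theorem~\ref{thm:dichotomy} grows with $g$.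

(a) We may assume $k\ge1$ and $g\ge 3$. Let $t$ be the maximum of $2$ and the numbers $t_q$ with $1\le q\le 2g-5$, and let $D$ be given by Theorem~\ref{thm:dichotomy} for $g,t,k$. Take a graph in $\mathcal D$ of average degree at least $D$. The first alternative of Theorem~\ref{thm:dichotomy} is impossible, so this graph contains a bipartite graph $G$ of girth greater than $g$ and average degree at least $k$, and $G\in\mathcal D$.

(b) We may assume $n\ge3$ and $g\ge3$. Let $k=n-1$. The proof of (a), with $2g$ in place of $g$ and $64k^3(k+1)$ in place of $k$, gives a bipartite graph $F\in\mathcal D$ of girth greater than $2g$ and average degree at least $64k^3(k+1)$. By Lemma~\ref{lem:chromatic}, $F$ contains $H^{(1)}$ for a graph $H$ with $\chi(H)\ge n$ and girth greater than $g$. Then $H^{(1)}\in\mathcal D$, which means $(H^{(1)})^{(p_0)}=H^{(2p_0+1)}\in\mathcal C$. The number $2p_0+1$ does not depend on $n$ and $g$, so the conjecture holds with $p=2p_0+1$.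

(c) Take the class $\mathcal G_{p_0}$ of Example~\ref{ex:girth}. It is monotone and nowhere dense, and it contains the $p_0$-subdivisions of the graphs $G_n$ of average degree at least $n/2$. We show that $H^{(p)}\in\mathcal G_{p_0}$ and $p<2p_0+1$ imply $\chi(H)\le3$. Suppose $\chi(H)\ge 4$. By (F4), $H$ has a subgraph $H'$ with $\chi(H')\ge 4$ and minimum degree at least $3$, and $(H')^{(p)}\subseteq G_n^{(p_0)}$ for some $n$. The branch vertices of $(H')^{(p)}$ have degree at least $3$, while the subdivision vertices of $G_n^{(p_0)}$ have degree $2$; so the branch vertices of $(H')^{(p)}$ are branch vertices of $G_n^{(p_0)}$. A path in $G_n^{(p_0)}$ between two branch vertices runs through every subdivided edge that it enters from one end to the other, since it can neither turn back nor stop inside. So it is a concatenation of subdivided edges, and its length is a multiple of $p_0+1$. The edges of $H'$ give such paths of length $p+1<2(p_0+1)$. Hence $p+1=p_0+1$, each of these paths is a single subdivided edge of $G_n$, and $H'\subseteq G_n$. But $G_n$ is bipartite, a contradiction.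
\end{proof}

\begin{remark}
Monotonicity cannot be omitted from the conjecture. Let $\mathcal C$ consist of the disjoint unions of $G_n$ with a triangle, $n\ge3$. It does not have bounded expansion, and it is nowhere dense, since for $m\ge4$ a copy of the connected graph $K_m^{(q)}$ must lie in $G_n$. Every member contains a triangle, while $G^{(p)}$ has no triangle if $p\ge1$ or if $G$ has girth at least $4$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
(i)$\Rightarrow$(iii). By (i) and monotonicity there is $p_0$ such that $\mathcal C$ contains $p_0$-subdivisions of graphs of arbitrarily large average degree. If $\mathcal C$ is nowhere dense, apply Theorem~\ref{thm:main}(b). If $\mathcal C$ is somewhere dense, then for some $p$ it contains $K_n^{(p)}$ for all $n$, by monotonicity. Every graph $G$ is a subgraph of some $K_n$, so $G^{(p)}\in\mathcal C$ for every $G$. Graphs of arbitrarily large girth and chromatic number exist by a theorem of Erd\H{o}s \cite{Erdos}, and (iii) follows.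

(iii)$\Rightarrow$(ii). Let $G^{(p)}\in\mathcal C$ with $\chi(G)\ge n$ and girth at least $g$. By (F4), $G$ has a subgraph $G'$ of minimum degree, and so average degree, at least $n-1$. Its girth is at least $g$, and $(G')^{(p)}\in\mathcal C$ by monotonicity.

(ii)$\Rightarrow$(i). The graphs in (ii) have unbounded average degree at the fixed depth $p$, which the definition of bounded expansion forbids.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dvorak} Dvo\v{r}\'ak, 2008.

\bibitem{Erdos} Erd\H{o}s, 1959.

\bibitem{ES} Erd\H{o}s and Sachs, 1963.

\bibitem{NO} Jaroslav Ne\v{s}et\v{r}il and Patrice Ossona de Mendez, \emph{On First-Order Definable Colorings}, arXiv:1403.1995 (2014).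

\end{thebibliography}
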